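# Nonvanishing of the Boij–Söderberg coefficients of $\mathbb P^1\times\mathbb P^1$

## 1. Bidegree $(1,2)$: a scroll in $\mathbb P^5$

Take $\mathbb P^1\times\mathbb P^1$ with coordinates $(u_0:u_1)$, $(v_0:v_1)$, over an infinite field $\Bbbk$, and embed it in $\mathbb P^5$ by the six monomials of bidegree $(1,2)$:
$$x_0=u_0v_0^2,\quad x_1=u_0v_0v_1,\quad x_2=u_0v_1^2,\quad x_3=u_1v_0^2,\quad x_4=u_1v_0v_1,\quad x_5=u_1v_1^2 .$$
Let $S=\Bbbk[x_0,\dots,x_5]$ and let $M$ be the ring whose degree $t$ part $M_t$ consists of the forms of bidegree $(t,2t)$. Then $\dim M_t=(t+1)(2t+1)$, that is $1,6,15,28,\dots$. Since $\dim S_2=21$ and $S_2\to M_2$ is onto (look at monomials), exactly $21-15=6$ independent quadrics vanish on the surface. We can name them: they are the $2\times2$ minors of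
$$\begin{pmatrix}x_0&x_1&x_3&x_4\\ x_1&x_2&x_4&x_5\end{pmatrix},$$
because the rows become proportional (ratio $v_0:v_1$) on the surface, and because the monomials $x_0x_2,\ x_0x_4,\ x_0x_5,\ x_2x_3,\ x_1x_5,\ x_3x_5$ occur in one minor each, so that the six minors are independent.

Next come the relations among the quadrics. The ring $M$ is Cohen–Macaulay of dimension $3$ (Section 3 recalls why), and
$$(1-z)^3\sum_t(t+1)(2t+1)z^t=1+3z .$$
So if we divide by a regular sequence of three linear forms we get a ring $B=\Bbbk\oplus\Bbbk^3$ over a polynomial ring $R$ in three variables, and this does not change the Betti numbers. Now $\mathrm{Tor}^R_i(B,\Bbbk)_j$ is a subquotient of $\wedge^i\Bbbk^3\otimes B_{j-i}$, so only $j=i$ and $j=i+1$ can occur; $j=i\ge1$ is excluded because $\wedge^i\Bbbk^3\to\wedge^{i-1}\Bbbk^3\otimes\Bbbk^3$ is injective. Hence each degree $j\geq 2$ occurs in one homological position only, and the Betti numbers can be read off from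
$$(1+3z)(1-z)^3=1-6z^2+8z^3-3z^4 .$$
Writing $\beta_{i,j}$ in column $i$ and row $j-i$, the Betti table is
$$\begin{array}{c|cccc} & 0&1&2&3\\ \hline 0&1&\cdot&\cdot&\cdot\\ 1&\cdot&6&8&3\end{array}$$
There is one nonzero entry in each column, in degrees $0,2,3,4$. The four numbers are forced, up to scale, by these four degrees: the products $\prod_{m\neq i}1/|\delta_i-\delta_m|$ for $\delta=(0,2,3,4)$ are
$$\tfrac1{2\cdot3\cdot4}=\tfrac1{24},\qquad \tfrac1{2\cdot1\cdot2}=\tfrac14,\qquad \tfrac1{3\cdot1\cdot1}=\tfrac13,\qquad \tfrac1{4\cdot2\cdot1}=\tfrac18,$$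
and $24$ times them is $1,6,8,3$.

For larger bidegrees this cannot persist. In bidegree $(2,3)$ we shall find (Section 5) the table
$$\begin{array}{c|cccccccccc} & 0&1&2&3&4&5&6&7&8&9\\ \hline 0&1&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot\\ 1&\cdot&43&222&558&840&798&468&147&8&\cdot\\ 2&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&9&2\end{array}$$
with two entries in column $8$. It is a sum of two pieces, each of the rigid kind that we just saw. How many pieces does the table of bidegree $(d_1,d_2)$ have, and which ones really occur?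

## 2. Pure diagrams and the candidates $\boldsymbol\delta_j$

Let $\Bbbk$ be a field, $1\le d_1\le d_2$, $N=(d_1+1)(d_2+1)$, and put $X=\mathbb P^1\times\mathbb P^1$, $L=\mathcal O(d_1,d_2)$, $V=H^0(X,L)$,
$$S=\mathrm{Sym}\,V\cong\Bbbk[x_1,\dots,x_N],\qquad M=\bigoplus_{t\ge0}H^0(X,L^t),\qquad c=N-3 .$$
$M$ is the homogeneous coordinate ring of $X\subset\mathbb P^{N-1}$, a graded Cohen–Macaulay $S$-module of codimension $c$.

**Definition (Betti table).** $\beta_{i,j}(M)=\dim_\Bbbk\mathrm{Tor}_i^S(M,\Bbbk)_j$, the number of generators of degree $j$ in the $i$-th step of the minimal free resolution. The collection of these numbers is the Betti table $\beta(M)$.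

**Definition (degree sequence, pure diagram).** A degree sequence of length $c+1$ is a sequence of integers $\boldsymbol\delta=(\delta_0<\delta_1<\dots<\delta_c)$. Its pure diagram $\pi_{\boldsymbol\delta}$ has the entries
$$\beta_{i,j}(\pi_{\boldsymbol\delta})=\prod_{m\ne i}\frac1{|\delta_i-\delta_m|}\ \text{ if } j=\delta_i,\qquad 0\ \text{ if } j\neq\delta_i .$$
Degree sequences are partially ordered termwise: $\boldsymbol\delta\le\boldsymbol\delta'$ if $\delta_i\le\delta_i'$ for all $i$.

For example, with $c=3$ the sequence $(0,2,3,4)$ gave the diagram of Section 1. With $c=9$, the sequences $(0,2,3,\dots,9,11)$ and $(0,2,3,\dots,8,10,11)$ differ only in place $8$, where they have $9$ and $10$, so the first is $\le$ the second.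

**Theorem (Boij–Söderberg theory, Eisenbud–Schreyer).** For a graded Cohen–Macaulay module $M$ of codimension $c$ over a polynomial ring there are a unique chain $C_M$ of degree sequences of length $c+1$, totally ordered termwise, and unique positive rationals $a_{\boldsymbol\delta}$ ($\boldsymbol\delta\in C_M$) with
$$\beta(M)=\sum_{\boldsymbol\delta\in C_M}a_{\boldsymbol\delta}\,\pi_{\boldsymbol\delta}.$$

The $a_{\boldsymbol\delta}$ are the Boij–Söderberg coefficients; we set $a_{\boldsymbol\delta}=0$ for $\boldsymbol\delta\notin C_M$. In Section 1, $C_M=\{(0,2,3,4)\}$ with coefficient $24$.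

Write $[n]=\{0,1,\dots,n-1\}$. For $2\le K\le N-1$ let $\boldsymbol\delta^K$ be the increasing listing of $[N]\setminus\{1,K\}$, and put $a_K:=a_{\boldsymbol\delta^K}$. The candidates are
$$\boldsymbol\delta_j:=\boldsymbol\delta^{\,N-d_1-j},\qquad 0\le j\le(d_1-1)(d_2-2).$$
Does each of them occur? Bruce, Corey, Erman, Goldstein, Laudone and Yang, in "Syzygies of $\mathbb P^1\times\mathbb P^1$: data and conjectures" (arXiv:2104.14598, 2021), conjecture that $a_{\boldsymbol\delta_j}\ne0$ for every $j$ in this range. These notes prove it. Put $\rho:=2d_1+2d_2-2$.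

**Theorem 1.** Over every field $\Bbbk$ and for all $1\le d_1\le d_2$:

1. $a_{\boldsymbol\delta_j}\ne0$ for every $0\le j\le(d_1-1)(d_2-2)$.
2. $C_M=\{\boldsymbol\delta_j:0\le j\le(d_1-1)(d_2-2)\}$ exactly.
3. If $d_1\ge2$ and $K=N-d_1-j$ with $j$ as in (1), then $a_K$ is an even positive integer, $a_K\ge2(K-1)\,(K-3)!$, and
$$a_K=f(K-1)-2f(K)+f(K+1),\qquad f(m)=\frac{m!\,(N-1-m)!}{m-1}\,\beta_{m-1,m}(M).$$

In particular, for $d_1\ge2$ and $1\le p\le N-3$: $\beta_{p,p+1}(M)\ne0$ if and only if $p\le N-d_1-2$, and $\beta_{p,p+2}(M)\ne0$ if and only if $p\ge2d_1+2d_2-2$.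

Betti numbers do not change when the field is extended, and the decomposition depends only on the Betti table. So we assume from now on that $\Bbbk$ is algebraically closed.

## 3. Two rows, and the coefficients as second differences

**Step 1: the module $M$.** The aim is to reduce to a module of finite length. Multiplication $H^0(\mathcal O(a,b))\otimes H^0(\mathcal O(a',b'))\to H^0(\mathcal O(a+a',b+b'))$ is surjective for $a,b,a',b'\ge0$ (monomials), so $M$ is generated by $M_0=\Bbbk$ over $S$. It is a domain, of dimension $3$. It is Cohen–Macaulay because it is the full module of sections $\bigoplus_{t\in\mathbb Z}H^0(X,L^t)$, which kills the local cohomology $H^0_{\mathfrak m}$ and $H^1_{\mathfrak m}$, and because $H^2_{\mathfrak m}(M)=\bigoplus_tH^1(X,L^t)=0$ by Künneth: the two degrees of $L^t$ are both $\ge0$ or both $<0$.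

From $\dim M_t=(td_1+1)(td_2+1)$, a polynomial of degree $2$ valid for all $t\ge0$, we get
$$(1-z)^3\sum_t\dim M_t\,z^t=1+cz+gz^2,\qquad g:=(d_1-1)(d_2-1).$$
Indeed the numerator has degree $\le2$, its linear coefficient is $N-3=c$, its value at $z=1$ is $2d_1d_2$, and $2d_1d_2-1-(N-3)=(d_1-1)(d_2-1)$.

There is an $M$-regular sequence $y_1,y_2,y_3\in V$: as long as the depth is positive, no associated prime contains $V$, so each meets $V$ in a proper subspace, and finitely many proper subspaces do not cover $V$ because $\Bbbk$ is infinite. Let $\bar V=V/\langle y_1,y_2,y_3\rangle$, of dimension $c$, $R=\mathrm{Sym}\,\bar V$, $B=M/(y_1,y_2,y_3)M$. Then $B_0=\Bbbk$, $B_1=\bar V$, $\dim B_2=g$, and $B_t=0$ for $t\ge3$.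

**Step 2: the shape of the table.** Since the $y_i$ are regular on $S$ and on $M$, $\mathrm{Tor}_i^S(M,\Bbbk)_j=\mathrm{Tor}^R_i(B,\Bbbk)_j$, the homology of
$$\wedge^{i+1}\bar V\otimes B_{j-i-1}\to\wedge^i\bar V\otimes B_{j-i}\to\wedge^{i-1}\bar V\otimes B_{j-i+1}.$$
This is $0$ for $j-i>2$ and for $j<i$. For $j=i\ge1$ it is $0$ because $\wedge^i\bar V\to\wedge^{i-1}\bar V\otimes\bar V$ is injective. So the minimal resolution $F$ of $M$ has $F_0=S$ and, for $1\le p\le c$,
$$F_p=P_p\otimes S(-p-1)\ \oplus\ Q_p\otimes S(-p-2),\qquad P_p=\mathrm{Tor}_p(M,\Bbbk)_{p+1},\quad Q_p=\mathrm{Tor}_p(M,\Bbbk)_{p+2}.$$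
We put $P_p=Q_p=0$ for $p>c$. For $p\ge2$ the component of the differential from $P_p\otimes S(-p-1)$ to $Q_{p-1}\otimes S(-p-1)$ has degree $0$, hence vanishes by minimality. So the differential maps $P_p\otimes S(-p-1)$ into $P_{p-1}\otimes S(-p)$ and is given there by a linear map
$$\partial:P_p\to V\otimes P_{p-1}\qquad(p\ge2).$$

**Step 3: the coefficients.** We now express $a_K$ through the row of the $P_p$. If $\boldsymbol\delta\in C_M$, then $\beta_{i,\delta_i}(M)>0$ for all $i$, since all coefficients and all entries in the decomposition are nonnegative. So $\delta_0=0$ and $\delta_i\in\{i+1,i+2\}$ for $i\ge1$; as $\boldsymbol\delta$ is increasing, it is $\boldsymbol\delta^K$ for some $2\le K\le N-1$.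

For $2\le m\le N-1$, $m\ne K$, the entry of $\pi_{\boldsymbol\delta^K}$ in degree $m$ is
$$\frac{(m-1)\,|m-K|}{m!\,(N-1-m)!},$$
because the product of $|m-r|$ over all $r\in[N]\setminus\{m\}$ is $m!(N-1-m)!$, and the factors for $r=1$ and $r=K$ are to be left out. It sits in homological position $m-1$ if $m<K$ and $m-2$ if $m>K$. Comparing entries in position $m-1$ and degree $m$,
$$f(m)=\sum_{K>m}a_K\,(K-m)\qquad(2\le m\le N-1),\tag{1}$$
$$a_K=f(K-1)-2f(K)+f(K+1)\qquad(3\le K\le N-2).\tag{2}$$
Formula (2) follows from (1) because the second difference of $m\mapsto\max(K'-m,0)$ at $m=K$ is $1$ if $K'=K$ and $0$ otherwise. Likewise the entry in position $m-2$ and degree $m$ gives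
$$\beta_{m-2,m}(M)=\frac{m-1}{m!\,(N-1-m)!}\sum_{K<m}a_K\,(m-K)\qquad(3\le m\le N-1).\tag{3}$$
Finally, the entry in degree $0$ is $\prod_{r\in[N]\setminus\{0,1,K\}}1/r=K/(N-1)!$, and $\beta_{0,0}(M)=1$, so $\sum_KK\,a_K=(N-1)!$. We use this only to check examples.

**Step 4: the case $d_1=1$.** Here $g=0$, so $B_2=0$ and all $Q_p=0$. For $K\le N-2$ the last entry of $\boldsymbol\delta^K$ is $N-1=c+2$, which would need $Q_c\ne0$. So only $\boldsymbol\delta^{N-1}=\boldsymbol\delta_0$ can occur, and it does occur since $\beta(M)\neq0$. The range of $j$ is $\{0\}$, so Theorem 1 holds for $d_1=1$.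

From now on $d_1\ge2$. Then $N\ge9$, $\rho\ge6$, and by direct expansion
$$g=N-\rho-2,\qquad N-d_1-(\rho+1)=(d_1-1)(d_2-2).\tag{4}$$
By (4), $\boldsymbol\delta^K$ is one of the $\boldsymbol\delta_j$ exactly when $\rho+1\le K\le N-d_1$.

## 4. Vanishing at both ends of the table

**Proposition 2.** Let $d_1\ge2$. (a) $P_p=0$ for $p\ge N-d_1-1$. (b) $Q_p=0$ for $1\le p\le\rho-1$. Consequently, $\boldsymbol\delta^K\in C_M$ implies $\rho+1\le K\le N-d_1$.

The consequence first. Let $\boldsymbol\delta^K\in C_M$. If $K\ge3$, its entry in position $K-2$ is $K-1$, so $P_{K-2}\ne0$, and (a) gives $K\le N-d_1$; this also holds for $K=2$. So $K\le N-2$, hence its entry in position $K-1$ is $K+1$, and $Q_{K-1}\ne0$. As $K-1\ge1$, (b) gives $K-1\ge\rho$.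

**Step 1: passing to the dual module.** The purpose is to turn the right end of the resolution into the left end of another one. Recall graded duality. Let $W$ be a polynomial ring in $n$ variables, $T$ a graded Cohen–Macaulay $W$-module of codimension $e$, and $T^\vee=\mathrm{Ext}^e_W(T,W(-n))$. Applying $\mathrm{Hom}(-,W(-n))$ to the minimal resolution of $T$ and reversing it gives the minimal resolution of $T^\vee$, so
$$\mathrm{Tor}_p(T,\Bbbk)_j^*\cong\mathrm{Tor}_{e-p}(T^\vee,\Bbbk)_{n-j};\tag{5}$$
and local duality says $(T^\vee)_t\cong\big(H^{n-e}_{\mathfrak m}(T)_{-t}\big)^*$. For $T=M$ we have $H^3_{\mathfrak m}(M)_{-t}=H^2(X,L^{-t})$, so by Serre duality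
$$\omega:=\mathrm{Ext}^c_S(M,S(-N))=\bigoplus_{t\ge1}H^0(X,\omega_X\otimes L^t),\qquad\omega_X=\mathcal O(-2,-2).$$
By (5), with $i=c-p$, so that $N-(p+1)=i+2$ and $N-(p+2)=i+1$,
$$P_p^*\cong\mathrm{Tor}_i(\omega,\Bbbk)_{i+2},\qquad Q_p^*\cong\mathrm{Tor}_i(\omega,\Bbbk)_{i+1}.$$

**Step 2: proof of (a), first part.** We write $P_p^*$ as a cohomology group. We may take $p\le c$; then $0\le i=c-p\le d_1-2$. Let $\mathcal E=\ker(V\otimes\mathcal O_X\to L)$. There are exact sequences
$$0\to\wedge^k\mathcal E\to\wedge^kV\otimes\mathcal O_X\to\wedge^{k-1}\mathcal E\otimes L\to0 .$$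
The group $\mathrm{Tor}_i(\omega,\Bbbk)_{i+2}$ is the homology of $\wedge^{i+1}V\otimes\omega_1\to\wedge^iV\otimes\omega_2\to\wedge^{i-1}V\otimes\omega_3$. Taking $k=i$, twisting by $\omega_X\otimes L^2$, and using $\wedge^{i-1}\mathcal E\subset\wedge^{i-1}V\otimes\mathcal O_X$, we see that the kernel of the second map is $H^0(\wedge^i\mathcal E\otimes\omega_X\otimes L^2)$. Taking $k=i+1$ and twisting by $\omega_X\otimes L$ gives the exact sequence
$$\wedge^{i+1}V\otimes\omega_1\to H^0(\wedge^i\mathcal E\otimes\omega_X\otimes L^2)\to H^1(\wedge^{i+1}\mathcal E\otimes\omega_X\otimes L)\to\wedge^{i+1}V\otimes H^1(\omega_X\otimes L),$$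
whose last term is $0$ because $\omega_X\otimes L=\mathcal O(d_1-2,d_2-2)$ has degrees $\ge0$. Hence
$$\mathrm{Tor}_i(\omega,\Bbbk)_{i+2}\cong H^1\big(X,\wedge^{i+1}\mathcal E\otimes\mathcal O(d_1-2,d_2-2)\big).$$

**Step 3: proof of (a), second part.** We show that this $H^1$ is zero. Factor the evaluation map as
$$H^0(\mathcal O_{\mathbb P^1}(d_1))\otimes H^0(\mathcal O_{\mathbb P^1}(d_2))\otimes\mathcal O_X\to\mathcal O(d_1,0)\otimes H^0(\mathcal O_{\mathbb P^1}(d_2))\to L .$$
On $\mathbb P^1$ the kernel of $H^0(\mathcal O(d))\otimes\mathcal O\to\mathcal O(d)$ has rank $d$ and no cohomology, so it is $\mathcal O(-1)^d$. Hence the kernels of the two surjections give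
$$0\to\mathcal O(-1,0)^{d_1(d_2+1)}\to\mathcal E\to\mathcal O(d_1,-1)^{d_2}\to0 .$$
So $\wedge^{i+1}\mathcal E\otimes\mathcal O(d_1-2,d_2-2)$ has a filtration whose quotients are sums of line bundles $\mathcal O(d_1-2-\alpha+\beta d_1,\ d_2-2-\beta)$ with $\alpha,\beta\ge0$ and $\alpha+\beta=i+1\le d_1-1\le d_2-1$. Both degrees are $\ge-1$, so by Künneth every quotient has $H^1=0$. This proves (a).

**Step 4: proof of (b).** For $1\le p\le\rho-1$ we have $i=c-p\ge c-\rho+1=N-\rho-2=g=\dim\omega_1$. As $\omega_0=0$,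
$$\mathrm{Tor}_i(\omega,\Bbbk)_{i+1}=\ker\big(d:\wedge^iV\otimes\omega_1\to\wedge^{i-1}V\otimes\omega_2\big).$$
So (b) follows, with $W=\omega_1$, from this claim: if $W\subset\omega_1$ and $i\ge\dim W$, then any $\alpha\in\wedge^iV\otimes W$ with $d\alpha=0$ is $0$.

We use induction on $\dim W$; the case $W=0$ is trivial. Let $W\ne0$, so $i\ge1$. Take a point $x\in X$ outside the base locus of $W$, and trivialize $L$ and $\omega_X$ at $x$; then $x$ also defines an element of $V^*$, with contraction $\iota_x$ on $\wedge V$. The differential moves one factor $v$ from $\wedge^iV$ to the right and multiplies, so evaluating the right factor of $d\alpha=0$ at $x$ gives $\iota_x\big((1\otimes\mathrm{ev}_x)\alpha\big)=0$. Equivalently $(1\otimes\mathrm{ev}_x)(\iota_x\alpha)=0$, that is, $\iota_x\alpha\in\wedge^{i-1}V\otimes W_x$ with $W_x=\ker(\mathrm{ev}_x|_W)$, of dimension $\dim W-1$. Contraction anticommutes with $d$, so $d(\iota_x\alpha)=-\iota_x\,d\alpha=0$. By induction $\iota_x\alpha=0$. Such $x$ are dense in $X$,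 so a section in $V$ vanishing at all of them is zero, which means that they span $V^*$. Hence $\iota_\xi\alpha=0$ for all $\xi\in V^*$, and $\alpha=0$ since $i\ge1$. This proves Proposition 2. $\blacksquare$

## 5. Bidegrees $(2,2)$, $(2,3)$, $(2,5)$: what the Hilbert function decides

The alternating sum of the Betti numbers of degree $m$ is the coefficient of $z^m$ in $(1+cz+gz^2)(1-z)^c$. As only $\beta_{m-1,m}$ and $\beta_{m-2,m}$ can be nonzero, this says, for $m\ge2$,
$$\beta_{m-1,m}-\beta_{m-2,m}=c\binom c{m-1}-\binom cm-g\binom c{m-2}.\tag{6}$$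
The first thing to try is to find the $\beta_{m-1,m}$ from (6) and Proposition 2 and put them into (2).

Bidegree $(2,2)$: $N=9$, $c=6$, $g=1$, $\rho=6$. By Proposition 2, $Q_p=0$ for $p\le5$ and $P_p=0$ for $p\ge6$, so (6) gives $\beta_{p,p+1}=20,64,90,64,20$ for $p=1,\dots,5$, and $\beta_{6,8}=1$. The only candidate is $K=7$, and $a_7=f(6)=\frac{6!\,2!}{5}\cdot20=5760$. Check: $7\cdot5760=8!$.

Bidegree $(2,3)$: $N=12$, $c=9$, $g=2$, $\rho=8$. For $m=2,\dots,11$ the right side of (6) is
$$43,\ 222,\ 558,\ 840,\ 798,\ 468,\ 147,\ 8,\ -9,\ -2 .$$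
Proposition 2 says $Q_p=0$ for $p\le7$ and $P_p=0$ for $p\ge9$. This gives the table of Section 1. The candidates are $K=9,10$. We have $f(8)=\frac{8!\,3!}7\cdot147=5080320$, $f(9)=\frac{9!\,2!}8\cdot8=725760$, $f(10)=f(11)=0$, so
$$a_9=5080320-1451520=10!,\qquad a_{10}=725760=2\cdot9! .$$
Check: $9\cdot10!+10\cdot2\cdot9!=11\cdot10!=11!$. Both coefficients are nonzero.

Bidegree $(2,5)$: $N=18$, $c=15$, $g=4$, $\rho=12$; the candidates are $K=13,14,15,16$. Now $Q_p=0$ for $p\le11$ and $P_p=0$ for $p\ge15$, and (6) gives $\beta_{11,12}=8008$, $\beta_{12,13}=1260$. In degrees $14$ and $15$ both rows may be nonzero, and (6) gives only a difference. With the unknowns $x=\beta_{13,14}$ and $y=\beta_{14,15}$, in units of $12!$,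
$$f(12)=87360,\quad f(13)=32760,\quad f(14)=84x,\quad f(15)=390y,\quad f(16)=0,$$
$$a_{13}=21840+84x,\quad a_{14}=32760-168x+390y,\quad a_{15}=84x-780y,\quad a_{16}=390y .$$
Boij–Söderberg theory tells us that all four are $\ge0$: the function $f$ is convex. We need it to be strictly convex at $K=13,14,15,16$. The values $x=65$, $y=7$ give
$$a_{13}=27300,\quad a_{14}=24570,\quad a_{15}=0,\quad a_{16}=2730,$$
with $13\cdot27300+14\cdot24570+16\cdot2730=742560=13\cdot14\cdot15\cdot16\cdot17$, as the degree $0$ entry requires. By (6) the other row would be $\beta_{12,14}=x+260=325$, $\beta_{13,15}=y+196=203$, $\beta_{14,16}=45$, $\beta_{15,17}=4$. So these numbers pass the tests of the Hilbert function, Proposition 2, integrality of the Betti numbers and nonnegativity of the coefficients; moreover all entries that Proposition 2 allows are nonzero; and yet $a_{15}=0$. This is where the approach stops. Neither counting, nor exhibiting a nonzero syzygy in each allowed place, can exclude $a_{15}=0$. We need a reason why a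 second difference of Betti numbers is strictly positive.

## 6. The coefficient $a_K$ as the dimension of a cokernel

The plan is to realize $f(K-1)-2f(K)+f(K+1)$ as an alternating sum of dimensions in an exact sequence, whose last term is a cokernel; positivity then means that a certain map is not surjective. The weights $m!(N-1-m)!/(m-1)$ in $f$ are products of differences $|m-r|$. Such products are the dimensions of cohomology groups of line bundles on a product of projective lines. So we pull the resolution back to such a product.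

Fix $3\le K\le N-2$ and an $M$-regular sequence $y_1,y_2,y_3\in V$, with $\bar V,R,B$ as in Section 3. Then $\bar F=F\otimes_SR$ is the minimal resolution of $B$ over $R$. As $B$ has finite length, the sheafification of $\bar F$ is an exact complex of vector bundles on $\mathbb P^{c-1}=\mathrm{Proj}\,R$.

**Step 1: a morphism from a product of lines.** Let $Z=(\mathbb P^1)^{c-1}$ with coordinates $(s_i:t_i)$ on the factors, and write
$$\prod_{i=1}^{c-1}(s_i\mathsf X+t_i\mathsf Y)=\sum_{k=0}^{c-1}e_k\,\mathsf X^{c-1-k}\mathsf Y^k,\qquad e_k\in H^0(Z,\mathcal O(1,\dots,1)).$$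
The $c$ sections $e_k$ are linearly independent, since they involve disjoint sets of monomials, and they have no common zero, since a product of nonzero linear forms in $\mathsf X,\mathsf Y$ is nonzero. So any isomorphism $\bar V\cong\langle e_0,\dots,e_{c-1}\rangle$ defines a morphism $\varphi:Z\to\mathbb P^{c-1}$ with $\varphi^*\mathcal O(1)=\mathcal O(1,\dots,1)$. (For $c=3$, $Z=\mathbb P^1\times\mathbb P^1$ and the sections are $s_1s_2,\ s_1t_2+t_1s_2,\ t_1t_2$.)

**Step 2: a twist that keeps only three degrees.** Let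
$$\mathcal R=[N]\setminus\{1,K-1,K,K+1\}.$$
The four removed numbers are distinct elements of $[N]$, so $|\mathcal R|=N-4=c-1$, and we index the factors of $Z$ by $r\in\mathcal R$. For $m\in\mathbb Z$ let $\mathcal O_m$ be the line bundle on $Z$ of degree $r-1-m$ on the factor $r$. On the factor $r$ there is no cohomology if $r=m$, only an $H^0$ of dimension $r-m$ if $r>m$, and only an $H^1$ of dimension $m-r$ if $r<m$. By Künneth, $\mathcal O_m$ has no cohomology if $m\in\mathcal R$; otherwise its cohomology is only in degree $\#\{r\in\mathcal R:r<m\}$, of dimension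
$$\alpha_m:=\prod_{r\in\mathcal R}|r-m| .$$

The complex $\mathcal C_\bullet=\varphi^*\tilde{\bar F}_\bullet\otimes\mathcal O_0$ is exact, and a generator of degree $m$ in $F_p$ contributes a summand $\varphi^*\mathcal O(-m)\otimes\mathcal O_0=\mathcal O_m$ to $\mathcal C_p$. The degrees $m$ of generators lie in $\{0,2,3,\dots,N-1\}$. Of these only $K-1,K,K+1$ are not in $\mathcal R$, and for these three the elements of $\mathcal R$ below $m$ are $0,2,3,\dots,K-2$, which are $K-2$ in number. So every term of $\mathcal C_\bullet$ has cohomology at most in degree $K-2$.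

**Step 3: an exact complex of vector spaces.** The spectral sequence with $E_1$-terms $H^q(Z,\mathcal C_p)$ converges to the hypercohomology of $\mathcal C_\bullet$, which is $0$ because $\mathcal C_\bullet$ is exact. It has only the row $q=K-2$, so $E_2=E_\infty=0$: the complex $H^{K-2}(Z,\mathcal C_\bullet)$ is exact. With $A_m:=H^{K-2}(Z,\mathcal O_m)$ for $m=K-1,K,K+1$, and $Q_0:=0$, its nonzero terms are among the following.

| position $p$ | term |
|---|---|
| $K$ | $A_{K+1}\otimes P_K$ |
| $K-1$ | $A_K\otimes P_{K-1}\ \oplus\ A_{K+1}\otimes Q_{K-1}$ |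
| $K-2$ | $A_{K-1}\otimes P_{K-2}\ \oplus\ A_K\otimes Q_{K-2}$ |
| $K-3$ | $A_{K-1}\otimes Q_{K-3}$ |

**Step 4: separating the two rows.** We now discard the $Q$-terms, about which we know little. By Step 2 of Section 3 the $P$-terms form a subcomplex $\mathcal P$; the $Q$-terms form the quotient $\mathcal Q$. As the whole complex is exact, the long exact sequence gives $H_p(\mathcal P)\cong H_{p+1}(\mathcal Q)$. The complex $\mathcal Q$ lives in positions $\le K-1$, so $H_p(\mathcal P)=0$ for $p=K$ and $p=K-1$. In other words,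
$$0\to A_{K+1}\otimes P_K\to A_K\otimes P_{K-1}\to A_{K-1}\otimes P_{K-2}$$
is exact.

**Step 5: counting.** Leaving out the factors $r=1,K-1,K,K+1$ (other than $r=m$) from $m!(N-1-m)!$ we get
$$\alpha_K=\frac{K!\,(N-1-K)!}{K-1},\qquad\alpha_m=\frac12\cdot\frac{m!\,(N-1-m)!}{m-1}\quad(m=K\pm1).$$
So the dimension of the cokernel of the last map is
$$\alpha_{K-1}\dim P_{K-2}-\alpha_K\dim P_{K-1}+\alpha_{K+1}\dim P_K=\tfrac12\big(f(K-1)-2f(K)+f(K+1)\big),$$
which is $\frac12a_K$ by (2). We have proved the following.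

**Proposition 3.** For $3\le K\le N-2$, any $M$-regular sequence $y_1,y_2,y_3\in V$ and any isomorphism $\bar V\cong\langle e_0,\dots,e_{c-1}\rangle$,
$$a_K=2\dim\mathrm{coker}\big(A_K\otimes P_{K-1}\to A_{K-1}\otimes P_{K-2}\big).\tag{7}$$

For example, in bidegree $(2,2)$ with $K=7$: $\mathcal R=\{0,2,3,4,5\}$, $\alpha_6=6\cdot4\cdot3\cdot2\cdot1=144$, $\dim P_5=20$, $P_6=0$, so the cokernel has dimension $2880$ and $a_7=5760$, as before.

## 7. A criterion: few linear forms vanish on a smaller product

The map in (7) multiplies classes in $A_K$ by the linear forms that occur in $\partial$. To show that it is not surjective we look for a functional $\varepsilon$ on $P_{K-2}$ such that the forms that survive $1\otimes\varepsilon$ all vanish on a subproduct $Z_1\subset Z$; restriction to $Z_1$ then kills the image. The restriction of $A_{K-1}=H^{K-2}(Z,\mathcal O_{K-1})$ must stay nonzero, so we may fix coordinates only in the factors where the class has an $H^0$, the factors $r\ge K+2$. There are $N-2-K$ of them.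 This is the number of linear conditions that we can afford.

**Proposition 4.** Let $3\le K\le N-2$. Suppose there are a nonzero linear form $\varepsilon:P_{K-2}\to\Bbbk$, a subspace $U_1\subset V$, and an $M$-regular sequence $y_1,y_2,y_3\in V$ such that

(i) $(1\otimes\varepsilon)\,\partial(P_{K-1})\subset U_1$, and

(ii) the image of $U_1$ in $\bar V=V/\langle y_1,y_2,y_3\rangle$ has dimension $\le N-2-K$.

Then $a_K$ is an even positive integer and $a_K\ge2(K-1)(K-3)!$.

**Step 1: choosing the isomorphism.** We arrange that $U_1$ becomes a space of forms which are easy to make vanish. Put $a=N-2-K\ge0$; then $a<c$ because $K\ge3$. Choose $\bar U_1\subset\bar V$ of dimension exactly $a$ containing the image of $U_1$. For $q=(x:y)\in\mathbb P^1$ let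
$$L_q=\prod_i(s_ix+t_iy)=\sum_kx^{c-1-k}y^k\,e_k .$$
For at most $c$ distinct points $q$ the $L_q$ are linearly independent, by Vandermonde. Choose distinct points $q_1,\dots,q_a$ and an isomorphism $\bar V\cong\langle e_0,\dots,e_{c-1}\rangle$ taking $\bar U_1$ to $\langle L_{q_1},\dots,L_{q_a}\rangle$. Use it in Proposition 3.

**Step 2: the smaller product.** The elements $r\in\mathcal R$ with $r\ge K+2$ are $K+2,\dots,N-1$, exactly $a$ of them. Assign the points $q_1,\dots,q_a$ bijectively to these factors, and let $Z_1\subset Z$ be the locus where the factor assigned to $q_i=(x_i:y_i)$ is fixed at the zero of $s\,x_i+t\,y_i$. Each $L_{q_i}$ vanishes on $Z_1$, so all of $\bar U_1$ vanishes on $Z_1$. The remaining factors are $r\in\{0,2,\dots,K-2\}$, so $Z_1\cong(\mathbb P^1)^{K-2}$.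

**Step 3: restriction is surjective onto a nonzero space.** On the factor $r$ the bundle $\mathcal O_{K-1}$ has degree $r-K$. Hence
$$A'_{K-1}:=H^{K-2}(Z_1,\mathcal O_{K-1}|_{Z_1})\cong\bigotimes_{r\in\{0,2,\dots,K-2\}}H^1(\mathbb P^1,\mathcal O(r-K)),$$
$$\dim A'_{K-1}=\prod_{r\in\{0,2,\dots,K-2\}}(K-1-r)=(K-1)(K-3)!>0 .$$
By Künneth, $A_{K-1}$ is the tensor product of the same $H^1$'s with the spaces $H^0(\mathbb P^1,\mathcal O(r-K))$, $r\ge K+2$, and the restriction $\mathrm{res}:A_{K-1}\to A'_{K-1}$ is the identity on the $H^1$ factors tensored with evaluations $H^0(\mathbb P^1,\mathcal O(r-K))\to\Bbbk$ at points. These are surjective as $r-K\ge2$, so $\mathrm{res}$ is surjective. Since $\varepsilon\ne0$, the composite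
$$A_{K-1}\otimes P_{K-2}\xrightarrow{\ 1\otimes\varepsilon\ }A_{K-1}\xrightarrow{\ \mathrm{res}\ }A'_{K-1}\tag{8}$$
is surjective.

**Step 4: the image of the map in (7) is killed.** Let $x\otimes\eta\in A_K\otimes P_{K-1}$ and $\partial\eta=\sum v_j\otimes f_j$. The map in (7) sends $x\otimes\eta$ to $\sum x\bar v_j\otimes f_j$, where $\bar v_j\in\bar V$ is regarded as a section of $\mathcal O(1,\dots,1)$ on $Z$, and multiplication by it maps $\mathcal O_K$ to $\mathcal O_{K-1}$. Applying $1\otimes\varepsilon$ gives $x\cdot u$, where $u$ is the image in $\bar V$ of $(1\otimes\varepsilon)\partial\eta\in U_1$; so $u\in\bar U_1$. Then $\mathrm{res}(x\cdot u)=\mathrm{res}(x)\cdot u|_{Z_1}=0$. Hence the cokernel in (7) surjects onto $A'_{K-1}$, its dimension is at least $(K-1)(K-3)!$, and (7) gives all assertions. $\blacksquare$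

## 8. The linear differential as contraction

Condition (i) involves the map $\partial$ of the minimal resolution, which we do not know explicitly. We translate it into Koszul homology.

$\mathrm{Tor}_p(M,\Bbbk)$ is the homology of $\wedge^\bullet V\otimes M$ with
$$d(x_1\wedge\dots\wedge x_p\otimes m)=\sum_k(-1)^{k-1}x_1\wedge\cdots\widehat{x_k}\cdots\wedge x_p\otimes x_km .$$
If $(b)$ is a basis of $V$ with dual basis $(b^*)$, then $d=\sum_b\iota_{b^*}\otimes b$. Contractions anticommute with each other, so for $\xi\in V^*$ the contraction $\iota_\xi$ anticommutes with $d$ and acts on Koszul homology, $\iota_\xi:P_p\to P_{p-1}$. The smallest instance: for $v,w\in V$, $d(v\wedge w\otimes 1)=w\otimes v-v\otimes w$, up to which the operators $\iota_\xi$ record coefficients.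

**Lemma 5.** For $p\ge2$, $\eta\in P_p$ and $\xi\in V^*$: $(\xi\otimes1)(\partial\eta)=-\iota_\xi\eta$, where Koszul homology and $\Bbbk\otimes_SF$ are identified through the double complex below.

**Step 1: the comparison complex.** Let $\mathcal K=\wedge V\otimes S$ be the Koszul complex and $\mathcal T=\mathrm{Tot}(\mathcal K\otimes_SF)$ with differential
$$d_{\mathcal T}(w\otimes f)=dw\otimes f+(-1)^{|w|}w\otimes\partial_Ff .$$
Since $F\to M$ and $\mathcal K\to\Bbbk$ are free resolutions, $\mathcal T$ maps quasi-isomorphically to $\mathcal K\otimes_SM$ and to $\Bbbk\otimes_SF$. This is the identification. The operator $\iota_\xi\otimes1$ anticommutes with $d_{\mathcal T}$, because $\iota_\xi d=-d\iota_\xi$ and $(-1)^{|w|}+(-1)^{|w|-1}=0$. So it acts on homology, and it is compatible with $\iota_\xi$ on $\mathcal K\otimes_SM$.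

**Step 2: lifting a generator to a cycle.** Let $f\in F_p$ be a generator of degree $p+1$ representing $\eta$, with $\partial_Ff=\sum v_jf_j$, $v_j\in V$, $f_j$ generators of degree $p$ of $F_{p-1}$; so $\partial\eta=\sum v_j\otimes\bar f_j$. We construct $z_k\in\mathcal K_k\otimes F_{p-k}$, $0\le k\le p$, with
$$dz_k=-(-1)^{k-1}(1\otimes\partial_F)z_{k-1}\qquad(1\le k\le p).$$
Put $z_0=1\otimes f$ and $z_1=-\sum v_j\otimes f_j$; then $dz_1=-1\otimes\partial_Ff$, as required. Suppose $z_0,\dots,z_i$ are constructed, $1\le i<p$. The element $(1\otimes\partial_F)z_i\in\mathcal K_i\otimes F_{p-i-1}$ is $d$-closed: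
$$d(1\otimes\partial_F)z_i=(1\otimes\partial_F)dz_i=\pm(1\otimes\partial_F^2)z_{i-1}=0 .$$
As $\mathcal K\otimes F_{p-i-1}$ is exact in positive Koszul degrees, $z_{i+1}$ exists. At the end $(1\otimes\partial_F)z_p=0$, since $z_p\in\mathcal K_p\otimes F_0$. So $z=z_0+\dots+z_p$ is a $d_{\mathcal T}$-cycle. Its image in $\Bbbk\otimes F_p$ is $\bar f=\eta$, so $z$ represents $\eta$.

**Step 3: contracting.** The cycle $(\iota_\xi\otimes1)z$ represents $\iota_\xi\eta$. Its component in $\mathcal K_0\otimes F_{p-1}$ is $(\iota_\xi\otimes1)z_1=-\sum\xi(v_j)f_j$, whose image in $\Bbbk\otimes F_{p-1}$ is $-(\xi\otimes1)(\partial\eta)$. $\blacksquare$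

So condition (i) says: $\varepsilon(\iota_\xi\eta)=0$ for all $\eta\in P_{K-1}$ and all $\xi\in V^*$ vanishing on $U_1$. We need a functional $\varepsilon$ that is insensitive to contraction by all but few directions.

## 9. Restriction to a curve of bidegree $(2,2)$

We get such functionals by mapping $M$ to a quotient $M_D$ on which a large subspace $U\subset V$ acts by zero. The Koszul homology of $M_D$ over $S$ then contains a free exterior factor $\wedge U$, where contractions are transparent; the rest is the Koszul homology of a curve, where duality gives the one vanishing that is needed.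

Let $D\in|\mathcal O_X(2,2)|$ be any member.

**Step 1: the module $M_D$.** For every $t\in\mathbb Z$, $H^1(X,\mathcal O(td_1-2,td_2-2))=0$: both degrees are $\ge0$ if $t\ge1$ (here $d_1,d_2\ge2$ is used), and both are $\le-2$ if $t\le0$. So $H^0(X,L^t)\to H^0(D,L^t)$ is surjective for all $t$. In particular $H^0(D,L^t)=0$ for $t<0$, and $M$ surjects onto
$$M_D:=\bigoplus_{t\ge0}H^0(D,L^t)=\bigoplus_{t\in\mathbb Z}H^0(D,L^t).$$
Hence $M_D$ is finitely generated, generated by $(M_D)_0=\Bbbk$. It is the full module of sections of $\mathcal O_D$ on a scheme of pure dimension $1$ without embedded points, so it has depth $2$ and is Cohen–Macaulay of dimension $2$. Let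
$$U=\ker\big(V\to H^0(D,L)\big)\cong H^0(\mathcal O(d_1-2,d_2-2)),\qquad V_D=V/U=(M_D)_1 .$$
Then $\dim U=g=N-\rho-2$ and $\dim V_D=\rho+2$. Put $S_D=\mathrm{Sym}\,V_D$ and
$$T_p(D):=\mathrm{Tor}_p^{S_D}(M_D,\Bbbk)_{p+1},$$
the homology of $\wedge^{p+1}V_D\to\wedge^pV_D\otimes V_D\to\wedge^{p-1}V_D\otimes(M_D)_2$.

For bidegree $(2,3)$: $g=2$, $\rho=8$, and $D$ is a curve in $\mathbb P^9$.

**Step 2: $T_\rho(D)=0$.** This is where the choice $(2,2)$ matters. By adjunction $\omega_D\cong\omega_X(D)|_D\cong\mathcal O_D$. The ring $S_D$ has $\rho+2$ variables and $M_D$ has codimension $\rho$. By local duality and Serre duality on $D$,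
$$\mathrm{Ext}^\rho_{S_D}(M_D,S_D(-\rho-2))\cong\bigoplus_tH^1(D,L^{-t})^*\cong\bigoplus_tH^0(D,\omega_D\otimes L^t)\cong M_D .$$
So (5), with $n=\rho+2$ and $e=\rho$, gives $\mathrm{Tor}_\rho(M_D,\Bbbk)_j^*\cong\mathrm{Tor}_0(M_D,\Bbbk)_{\rho+2-j}$. As $M_D$ is generated in degree $0$, this is nonzero only for $j=\rho+2$. Hence $T_\rho(D)=\mathrm{Tor}_\rho(M_D,\Bbbk)_{\rho+1}=0$.

**Step 3: splitting off $\wedge U$.** Fix $V=U\oplus V_D'$ with $V_D'\cong V_D$. As $U$ annihilates $M_D$, we have $\wedge V\otimes M_D=\wedge U\otimes(\wedge V_D'\otimes M_D)$ with differential $(-1)^i\,1\otimes d$ on the part with $\wedge^iU$. So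
$$\mathrm{Tor}^S_p(M_D,\Bbbk)_{p+1}=\bigoplus_i\wedge^iU\otimes T_{p-i}(D).\tag{9}$$
The natural maps $P_p\to\mathrm{Tor}^S_p(M_D,\Bbbk)_{p+1}$, induced by $\wedge V\otimes M\to\wedge V\otimes M_D$, commute with contractions. For $\xi=\xi_U+\xi_D\in U^*\oplus V_D'^*$, $u\in\wedge^iU$ and $v\in\wedge V_D'$,
$$\iota_\xi(u\wedge v)=\iota_{\xi_U}u\wedge v+(-1)^i\,u\wedge\iota_{\xi_D}v .$$
So $\xi_U$ contracts $\wedge U$ and lowers $i$ by one, while $\xi_D$ preserves $i$ and acts, up to sign, by $T_\bullet(D)\to T_{\bullet-1}(D)$.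

Here is how this will be used. Take a functional on the summand $\wedge^nU\otimes T_{\rho-1}(D)$. A contraction $\iota_\xi\eta$ can reach this summand from $\wedge^{n+1}U\otimes T_{\rho-1}(D)$ through $\xi_U$, or from $\wedge^nU\otimes T_\rho(D)=0$ through $\xi_D$. Only the first is left, and on it a decomposable functional $\xi_1\wedge\dots\wedge\xi_n$ gives zero whenever $\xi_U$ is in the span of the $\xi_i$. What must be checked is that this functional is not zero on the image of $P_{K-2}$. So we need an actual syzygy of $X$.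

## 10. A syzygy of $X$ with nonzero component in $\wedge^nU\otimes T_{\rho-1}(D)$

Fix $0\le j\le(d_1-1)(d_2-2)$, put $K=N-d_1-j$ and $n:=K-1-\rho$. By (4),
$$n=(d_1-1)(d_2-2)-j,\qquad 0\le n\le(d_1-1)(d_2-2),\qquad7\le\rho+1\le K\le N-d_1\le N-2 .$$

**Step 1: the ingredients.** Let $G=H^0(X,\mathcal O(d_1,d_2-1))$ and $G_U=\{h\in G:h|_D=0\}\cong H^0(\mathcal O(d_1-2,d_2-3))$. Then $\dim G_U=(d_1-1)(d_2-2)\ge n$. Since $d_1-2\ge0$ and $d_2-3\ge-1$, $H^1(\mathcal O(d_1-2,d_2-3))=0$, so $G$ surjects onto $H^0(D,\mathcal O(d_1,d_2-1))$, which has dimension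
$$(d_1+1)d_2-(d_1-1)(d_2-2)=2d_1+2d_2-2=\rho .$$
Choose linearly independent $g_1,\dots,g_n\in G_U$, and $h_1,\dots,h_\rho\in G$ restricting to a basis of $H^0(D,\mathcal O(d_1,d_2-1))$.

Choose a basis $\sigma,\tau$ of $H^0(\mathcal O(0,1))$ such that $\sigma$ does not vanish on any component of $D$. This is possible: the zero loci of sections of $\mathcal O(0,1)$ are the infinitely many fibers of a projection, and only finitely many of them are contained in $D$. Local equations of $D$ and of $\sigma$ are then coprime in the factorial local rings of $X$, so $\sigma$ is a nonzerodivisor on $\mathcal O_D$.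

**Step 2: the cycle $\kappa$.** Multiplying elements of $G$ by $\sigma$ and $\tau$ gives elements of $V$, and the relations $\sigma w\cdot\tau w'=\sigma w'\cdot\tau w$ produce a syzygy. Write $(w_0,\dots,w_p)=(g_1,\dots,g_n,h_1,\dots,h_\rho)$ with $p=n+\rho-1=K-2$, and let
$$\kappa=\sum_{i=0}^p(-1)^i\,\sigma w_0\wedge\cdots\widehat{\sigma w_i}\cdots\wedge\sigma w_p\otimes\tau w_i\in\wedge^pV\otimes V .$$
In $d\kappa$, for $i<l$, the term omitting both $w_i$ and $w_l$ has the coefficient
$$(-1)^{i}(-1)^{l-1}\,\sigma w_l\,\tau w_i+(-1)^{l}(-1)^{i}\,\sigma w_i\,\tau w_l=0 .$$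
So $\kappa$ is a cycle and defines $[\kappa]\in P_{K-2}$.

**Step 3: its component on the curve.** In $\wedge^pV\otimes(M_D)_1$ the terms with $\tau w_i=\tau g_k\in U$ vanish. Each remaining term is
$$\pm\,\sigma g_1\wedge\dots\wedge\sigma g_n\wedge\sigma h_1\wedge\cdots\widehat{\sigma h_k}\cdots\wedge\sigma h_\rho\otimes\tau h_k|_D,\qquad\sigma g_1,\dots,\sigma g_n\in U .$$
Its component in $\wedge^nU\otimes\wedge^{\rho-1}V_D'\otimes(M_D)_1$ is obtained by replacing each $\sigma h_l$ by its $V_D'$-part, that is, by $\sigma h_l|_D\in V_D$. Put $\sigma_k=\sigma h_k|_D$, $\tau_k=\tau h_k|_D$. The sign of the $k$-th term is $(-1)^{n+k-1}$. Since (9) comes from a splitting of complexes, the component of the image of $[\kappa]$ in $\wedge^nU\otimes T_{\rho-1}(D)$ is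
$$\pm(\sigma g_1\wedge\dots\wedge\sigma g_n)\otimes[\kappa'],\qquad\kappa'=\sum_{k=1}^\rho(-1)^{k-1}\sigma_1\wedge\cdots\widehat{\sigma_k}\cdots\wedge\sigma_\rho\otimes\tau_k .$$

**Step 4: $[\kappa']\ne0$.** We show that $\kappa'$ is not a boundary. The $\sigma_k$ are linearly independent, since $\sigma$ is a nonzerodivisor on $\mathcal O_D$. Let $H=\langle\sigma_1,\dots,\sigma_\rho\rangle\subset V_D$ and extend $(\sigma_k)$ to a basis $(b)$ of $V_D$. Suppose $\kappa'=d\eta$ with $\eta\in\wedge^\rho V_D$. Since $d\eta=\sum_b\iota_{b^*}\eta\otimes b$ lies in $\wedge^{\rho-1}H\otimes V_D$, every $\iota_{b^*}\eta$ lies in $\wedge^{\rho-1}H$. If a monomial of $\eta$ involved a basis vector $b_0\notin H$, then, as $\rho\ge2$, it would involve another basis vector $b_1$. Contraction by $b_1^*$ maps the monomials containing $b_1$ to distinct monomials up to sign, so $\iota_{b_1^*}\eta$ would contain a monomial involving $b_0$, a contradiction. So $\eta=\lambda\,\sigma_1\wedge\dots\wedge\sigma_\rho$ with $\lambda\in\Bbbk$,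 and $d\eta=\sum_k(-1)^{k-1}\sigma_1\wedge\cdots\widehat{\sigma_k}\cdots\wedge\sigma_\rho\otimes\lambda\sigma_k$. Comparing coefficients, $\tau_k=\lambda\sigma_k$, that is,
$$(\tau-\lambda\sigma)\,h_k|_D=0\qquad\text{for all }k .$$
The $h_k|_D$ span $H^0(D,\mathcal O(d_1,d_2-1))$, which generates the line bundle $\mathcal O(d_1,d_2-1)|_D$ at every point. So $(\tau-\lambda\sigma)|_D=0$. Thus the nonzero section $\tau-\lambda\sigma$ of $\mathcal O(0,1)$ lies in the kernel $H^0(X,\mathcal O(-2,-1))=0$ of the restriction to $D$, a contradiction.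

**Step 5: the functional $\varepsilon$ and the space $U_1$.** The $\sigma g_k$ are linearly independent in $U$. Choose $\xi_1,\dots,\xi_n\in U^*$ with $\xi_i(\sigma g_k)=1$ if $i=k$ and $0$ otherwise, and $\theta\in T_{\rho-1}(D)^*$ with $\theta([\kappa'])\ne0$. Let $\varepsilon$ be the composite
$$P_{K-2}\to\mathrm{Tor}^S_{K-2}(M_D,\Bbbk)_{K-1}\to\wedge^nU\otimes T_{\rho-1}(D)\xrightarrow{\ (\xi_1\wedge\dots\wedge\xi_n)\otimes\theta\ }\Bbbk,$$
where the second map is the projection in (9), with $K-2-n=\rho-1$. Then $\varepsilon([\kappa])=\pm\theta([\kappa'])\ne0$, so $\varepsilon\ne0$. Let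
$$U_1=\bigcap_{i=1}^n\ker\xi_i\subset U,\qquad\dim U_1=g-n\ge(d_1-1)(d_2-1)-(d_1-1)(d_2-2)=d_1-1\ge1 .$$
For $n=0$ no $\xi_i$ are needed: $\varepsilon$ uses the summand $\wedge^0U\otimes T_{\rho-1}(D)$, and $U_1=U$. In bidegree $(2,3)$, $K=9$ has $n=0$ and $\dim U_1=2$, while $K=10$ has $n=1$ and $\dim U_1=1$.

## 11. The two conditions, and the proof of Theorem 1

**Step 1: condition (i).** Let $\eta\in P_{K-1}$ and let $\xi\in V^*$ vanish on $U_1$. Then $\xi_U=\xi|_U$ lies in $\langle\xi_1,\dots,\xi_n\rangle$. Let $\eta_i\in\wedge^iU\otimes T_{K-1-i}(D)$ be the components of the image of $\eta$ under (9). The $\wedge^nU$-component of the image of $\iota_\xi\eta$ is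
$$\iota_{\xi_U}\eta_{n+1}\pm\iota_{\xi_D}\eta_n .$$
Here $\eta_n\in\wedge^nU\otimes T_\rho(D)=0$, because $K-1-n=\rho$. And for $w\in\wedge^{n+1}U$,
$$(\xi_1\wedge\dots\wedge\xi_n)(\iota_{\xi_U}w)=\pm(\xi_U\wedge\xi_1\wedge\dots\wedge\xi_n)(w)=0 .$$
Hence $\varepsilon(\iota_\xi\eta)=0$. By Lemma 5 with $p=K-1\ge2$,
$$\xi\big((1\otimes\varepsilon)\partial\eta\big)=\varepsilon\big((\xi\otimes1)\partial\eta\big)=-\varepsilon(\iota_\xi\eta)=0$$
for all $\xi\in V^*$ vanishing on $U_1$. So $(1\otimes\varepsilon)\partial\eta\in U_1$.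

**Step 2: condition (ii).** We have $\dim U_1=g-n=(N-\rho-2)-(K-1-\rho)=N-1-K$, one more than (ii) allows, so we put one element of $U_1$ into the regular sequence. Choose $0\ne y_1\in U_1$, which is possible as $\dim U_1\ge1$. It is $M$-regular because $M$ is a domain. Then $M/y_1M$ is Cohen–Macaulay of dimension $2$, and by avoiding associated primes as in Section 3 we extend $y_1$ to an $M$-regular sequence $y_1,y_2,y_3\in V$. The image of $U_1$ in $\bar V$ has dimension $\le g-n-1=N-2-K$.

**Step 3: parts (1) and (3).** Since $3\le K\le N-2$, Proposition 4 applies: $a_{\boldsymbol\delta_j}=a_K$ is an even integer and $a_K\ge2(K-1)(K-3)!>0$. The formula in (3) is (2). This proves parts (1) and (3) of Theorem 1 for $d_1\ge2$; the case $d_1=1$ of part (1) was Step 4 of Section 3.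

**Step 4: part (2).** For $d_1=1$ this was also done there. For $d_1\ge2$, Section 3 shows that every element of $C_M$ is some $\boldsymbol\delta^K$, Proposition 2 shows that $\rho+1\le K\le N-d_1$, and these $\boldsymbol\delta^K$ are exactly the $\boldsymbol\delta_j$ with $0\le j\le(d_1-1)(d_2-2)$ by (4). By part (1) all of them occur.

**Step 5: the nonvanishing ranges.** Let $d_1\ge2$ and $1\le p\le N-3$. By (1) with $m=p+1$, where all coefficients are nonnegative, $\beta_{p,p+1}(M)\ne0$ if and only if $a_K\ne0$ for some $K\ge p+2$. As $a_K\ne0$ exactly for $\rho+1\le K\le N-d_1$, this means $p+2\le N-d_1$, that is $p\le N-d_1-2$. By (3) with $m=p+2$, $\beta_{p,p+2}(M)\ne0$ if and only if $a_K\ne0$ for some $K\le p+1$, that is, $p\ge\rho=2d_1+2d_2-2$. This completes the proof of Theorem 1. $\blacksquare$
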